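# Torsion on the boundary of a Hilbert modular surface and a congruence in non-parallel weight

## 1. Idele class characters modulo $q$ and Hilbert eigenforms

Throughout, $E=\mathbb Q(\sqrt D)$ is the real quadratic field of discriminant $D>0$, with quadratic character $\chi_D$ and ring of integers $\mathcal O=\mathcal O_E$. Its real places $\infty_1,\infty_2$ correspond to the embeddings $\sigma_1,\sigma_2:E\to\mathbb R$, and $\mathrm{sgn}_i=\mathrm{sgn}\circ\sigma_i$. We write $\varepsilon_0$ for a fundamental unit, $\mathbb A_E$ and $\mathbb A_f$ for the adeles and the finite adeles of $E$, and $\widehat{\mathcal O}=\prod_{\mathfrak p}\mathcal O_{\mathfrak p}$. For a prime $\mathfrak p$, $\varpi_{\mathfrak p}$ is the finite idele that is a uniformizer at $\mathfrak p$ and $1$ elsewhere. The prime number $q$ splits as $(q)=\mathcal Q\overline{\mathcal Q}$, so $E_{\mathcal Q}=E_{\overline{\mathcal Q}}=\mathbb Q_q$, and $\mathcal O_q=\mathcal O\otimes\mathbb Z_q=\mathcal O_{\mathcal Q}\times\mathcal O_{\overline{\mathcal Q}}$.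 A subscript $q$ means the pair of components at $\mathcal Q,\overline{\mathcal Q}$. For $t\in\mathbb A_f^\times$, $\mathfrak a_t$ is its fractional ideal.

**Running example.** $D=5$, $\varepsilon_0=\frac{1+\sqrt5}2$, $\sigma_1(\sqrt5)>0$. The class number is $1$ and $N_{E/\mathbb Q}(\varepsilon_0)=-1$. Take $q=29$. Since $18^2=324=11\cdot 29+5$, the prime $29$ splits, and we let $\mathcal Q$ be the prime with $\sqrt5\equiv18$. Then $\varepsilon_0\equiv 19/2\equiv 24\equiv-5\pmod{\mathcal Q}$. From $5^2\equiv-4$, $5^4\equiv16$, $5^6\equiv-64\equiv-6$ we get $5^7\equiv-30\equiv-1$, so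
$$\varepsilon_0^7\equiv(-5)^7\equiv 1\pmod{\mathcal Q}.$$

**Definition 1 (the norm character mod $q$).** For $t\in\mathbb A_f^\times$ put
$$\nu(t)=\mathrm{Nm}(\mathfrak a_t)\,(t_{\mathcal Q}t_{\overline{\mathcal Q}})^{-1}\bmod q\ \in\mathbb F_q^\times .$$
This makes sense because the two factors have opposite $q$-adic valuations. Directly from the definition,
$$\nu(\varpi_{\mathfrak p})=\mathrm{Nm}\,\mathfrak p\ (\mathfrak p\nmid q),\qquad \nu(u)=(u_{\mathcal Q}u_{\overline{\mathcal Q}})^{-1}\ (u\in\widehat{\mathcal O}^\times),\qquad \nu(\tau)=\frac{|N\tau|}{N\tau}=\mathrm{sgn}_1(\tau)\,\mathrm{sgn}_2(\tau)\ (\tau\in E^\times).\tag{1}$$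
By the last formula, $\nu$ times $\mathrm{sgn}_1\mathrm{sgn}_2$ (signs at the infinite places) is trivial on $E^\times$, so it is an idele class character of finite order.

*Example.* For $D=5$, $q=29$: $\nu(\varpi_{(2)})=4$, and $\nu(\varepsilon_0)=(N\varepsilon_0)^{-1}=-1$, which is indeed $\mathrm{sgn}_1(\varepsilon_0)\mathrm{sgn}_2(\varepsilon_0)$.

**Definition 2 (characters of type $s$ at $\mathcal Q$).** Let $s$ be an integer. We consider finite-order characters $\psi:\mathbb A_E^\times/E^\times\to\overline{\mathbb F}_q^\times$, unramified at all finite places except $\mathcal Q$, with $\psi(u)=u^{-s}\bmod\mathcal Q$ for $u\in\mathcal O_{\mathcal Q}^\times$. For $\mathfrak p\neq\mathcal Q$ write $\psi(\mathfrak p)=\psi(\varpi_{\mathfrak p})$. The component $\psi_\infty$ at infinity is a product of signs. The conjugate is $\overline\psi(x)=\psi(x^\sigma)$, where $\sigma$ generates $\mathrm{Gal}(E/\mathbb Q)$. "Conductor $\mathcal Q+\infty_1$" means ramified exactly at $\mathcal Q$ (tamely) and $\infty_1$.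

*Example.* In the running example take $s=7$ and $\psi_\infty=\mathrm{sgn}_1$. A character on $\widehat{\mathcal O}^\times\times(E\otimes\mathbb R)^\times$ extends to an idele class character if it is trivial on $\mathcal O^\times=\langle-1,\varepsilon_0\rangle$ (values in the divisible group $\overline{\mathbb F}_q^\times$). On $-1$ we get $(-1)^{-7}\cdot(-1)=1$; on $\varepsilon_0$ we get $\varepsilon_0^{-7}\cdot1=1$. So $\psi$ exists, with conductor $\mathcal Q+\infty_1$. If $\mathfrak p=(\pi)$, then $1=\psi(\pi)=\psi(\mathfrak p)\,\pi^{-7}\,\mathrm{sgn}_1(\pi)$, that is,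
$$\psi((\pi))=\mathrm{sgn}_1(\pi)\,\pi^7\bmod\mathcal Q .$$
Thus $\psi((2))=2^7=128\equiv12$. For $\pi=\frac{7+\sqrt5}2$ of norm $11$: $\pi\equiv\frac{25}2\equiv-2$, so $\psi((\pi))\equiv-128\equiv17$. For the conjugate $\pi'=\frac{7-\sqrt5}2\equiv\frac{-11}2\equiv9$, $\psi((\pi'))\equiv9^7=3^{14}\equiv(-2)^4\cdot 9=144\equiv-1$. So $\overline\psi((\pi))=-1$. The two values differ, but $\psi\overline\psi((\pi))=-17\equiv12$, and $11^7\equiv12$ too (as $11^2\equiv5$, $11^6\equiv125\equiv9$, $11^7\equiv99\equiv12$). We shall see this relation again.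

**Definition 3 (Hilbert eigenforms).** $S_{[k_1,k_2]}(\mathrm{GL}_2(\mathbb A_E),\prod_{\mathfrak p}\mathrm{GL}_2(\mathcal O_{\mathfrak p}))$ is the space of cuspidal Hilbert modular forms over $E$, of weight $k_i$ at $\infty_i$ and full level. An eigenform $h$ in it generates a unitary cuspidal automorphic representation, unramified at every $\mathfrak p$ with Satake parameters $\alpha_{\mathfrak p},\beta_{\mathfrak p}$, and with component at $\infty_i$ the discrete series $D_{k_i}$ of weight $k_i$. The arithmetic normalization of the eigenvalue of $T_{\mathfrak p}$ is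
$$a_h(\mathfrak p)=\mathrm{Nm}\,\mathfrak p^{(k_0-1)/2}(\alpha_{\mathfrak p}+\beta_{\mathfrak p}),\qquad k_0=\max(k_1,k_2),\tag{2}$$
for which the $a_h(\mathfrak p)$ are algebraic integers. $K_h$ is the number field that they generate. The weight is called non-parallel if $k_1\ne k_2$.

*Example.* If $k_1=k_2=k$, (2) is the familiar $\mathrm{Nm}\,\mathfrak p^{(k-1)/2}(\alpha_{\mathfrak p}+\beta_{\mathfrak p})$. For weight $[14,2]$ the factor is $\mathrm{Nm}\,\mathfrak p^{13/2}$; Section 3 computes such an $a_h((2))$ explicitly.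

**Definition 4 (the elliptic form $g$ and its characters).** Let $g\in S_k(\Gamma_0(D),\chi_D)$ be a normalized Hecke eigenform, $g^c$ the eigenform with complex-conjugate coefficients, $K_g$ the coefficient field of $g$ (a CM field), $K_g^+$ its totally real subfield. Suppose that $g\equiv g^c\pmod{\mathfrak q}$, where $\mathfrak q\mid q$ is a prime of $K_g$ ramified in $K_g/K_g^+$, with $q>2k$ and $q\nmid D$; that $g$ is ordinary at $\mathfrak q$; and that the residual representation $\bar\rho_{g,\mathfrak q}$ is absolutely irreducible.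

The following facts are known and are our input. $(q)=\mathcal Q\overline{\mathcal Q}$ splits in $E$. The representation $\bar\rho_{g,\mathfrak q}$ is induced from a character of $\mathrm{Gal}(\overline{\mathbb Q}/E)$ that corresponds by class field theory to a finite-order character $\psi:\mathbb A_E^\times/E^\times\to\mathbb F_q^\times$ of conductor $\mathcal Q+\infty_1$ with $\psi(a)\equiv a^{1-k}\pmod{\mathcal Q}$ on $\mathcal O_{\mathcal Q}^\times$; that is, $\psi$ is of type $s=k-1$. It is also induced from $\overline\psi$, of conductor $\overline{\mathcal Q}+\infty_2$. Here $\psi(\mathfrak p)$ is the value at Frobenius in the normalization where $\mathrm{Frob}_p$ has trace $a_p(g)$ and determinant $\chi_D(p)p^{k-1}$ on $\bar\rho_{g,\mathfrak q}$.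

*Example.* The $\psi$ of the running example has the shape of Definition 4 with $k=8$: type $7$ at $\mathcal Q$, conductor $\mathcal Q+\infty_1$, and $29>16$. We use it only as a character; nothing is asserted about a form $g$ behind it.

## 2. From the dihedral congruence to Hilbert cusp forms

Since $\bar\rho_{g,\mathfrak q}|_{\mathrm{Gal}(\overline{\mathbb Q}/E)}$ breaks up as $\psi\oplus\overline\psi$, one may twist one of the two pieces by a power of the norm and ask whether the resulting reducible system of eigenvalues is the reduction of a Hilbert *cusp* form.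

**Question.** In the situation of Definition 4, let $k=j+\kappa$ with $j\ge0$ even and $\kappa\ge4$, and suppose $p^{\kappa-1}\not\equiv1\pmod q$ for all primes $p\mid D$. Is there a cuspidal eigenform $h\in S_{[j+2\kappa-2,\,j+2]}(\mathrm{GL}_2(\mathbb A_E),\prod\mathrm{GL}_2(\mathcal O_{\mathfrak p}))$ and a prime $\mathfrak q'\mid q$ of $K_h$ such that for every prime $\mathfrak p\nmid q$ of $\mathcal O_E$
$$a_h(\mathfrak p)\equiv\overline\psi(\mathfrak p)+\psi(\mathfrak p)\,\mathrm{Nm}\,\mathfrak p^{\kappa-2}\pmod{\mathfrak q'}\ ?\tag{3}$$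

The question comes from N. Dummigan and D. Fretwell, "Automorphic forms for some even unimodular lattices", arXiv:2003.08703 (2020).

**Theorem 1.** Yes: under these hypotheses such $h$ and $\mathfrak q'$ exist. The proof does not use the hypothesis $p^{\kappa-1}\not\equiv1\pmod q$, and $h$ can be taken with trivial central character.

It follows from a statement that does not mention $g$.

**Theorem 2.** Let $q\ge7$ be split in $E$. Let $a>b\ge0$ be even integers with $a\le q-1$, and if $b=0$ assume $a\notin\{2,q-3\}$. Put $s=\frac{a+b}2+1$ and $r=\frac{a-b}2$. Let $\psi:\mathbb A_E^\times/E^\times\to\overline{\mathbb F}_q^\times$ be a finite-order character, unramified at all finite places except $\mathcal Q$, with $\psi(u)=u^{-s}\bmod\mathcal Q$ on $\mathcal O_{\mathcal Q}^\times$ (any behavior at $\infty$). Then there are a cuspidal eigenform $h$ of weight $[a+2,b+2]$, full level and trivial central character, and a prime $\mathfrak q'\mid q$ of $K_h$, such that for all $\mathfrak p\nmid q$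
$$a_h(\mathfrak p)\equiv\psi(\mathfrak p)^{-1}\,\mathrm{Nm}\,\mathfrak p^{\,s}+\psi(\mathfrak p)\,\mathrm{Nm}\,\mathfrak p^{\,r}\pmod{\mathfrak q'}.\tag{4}$$

**Theorem 2 implies Theorem 1.** We match the parameters, then identify $\psi(\mathfrak p)^{-1}\mathrm{Nm}\,\mathfrak p^s$ with $\overline\psi(\mathfrak p)$.

*Parameters.* $E$ is real, so $\chi_D(-1)=1$ and $k$ is even. Take $a=j+2\kappa-4$, $b=j$. Then $[a+2,b+2]=[j+2\kappa-2,j+2]$, $s=j+\kappa-1=k-1$, $r=\kappa-2$. Both $a,b$ are even, $a-b=2\kappa-4>0$, $q>2k\ge8$ gives $q\ge11$, and $a<2k<q$. If $j=0$, then $a=2\kappa-4\ge4$, so $a\ne2$; and $a=q-3$ would give $q=2\kappa-1=2k-1<2k$, which is false. The given $\psi$ has type $s=k-1$.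

*Identification.* We claim $\psi(\mathfrak p)\overline\psi(\mathfrak p)=\mathrm{Nm}\,\mathfrak p^{k-1}$ for all $\mathfrak p\nmid q$. If $\mathfrak p$ has degree one over $p\nmid qD$, then $\chi_D(p)=1$ and $\mathrm{Frob}_{\mathfrak p}$ is a $\mathrm{Frob}_p$, so taking determinants, $\psi(\mathfrak p)\overline\psi(\mathfrak p)=\chi_D(p)p^{k-1}=\mathrm{Nm}\,\mathfrak p^{k-1}$. On $\widehat{\mathcal O}^\times$ both $\psi\overline\psi$ and $\nu^{k-1}$ equal $(u_{\mathcal Q}u_{\overline{\mathcal Q}})^{1-k}$. So $\psi\overline\psi\,(\nu\,\mathrm{sgn}_1\mathrm{sgn}_2)^{1-k}$ is a finite-order idele class character, unramified at all finite places and trivial at almost all primes of degree one. By Chebotarev (primes of degree one have density one) it is trivial. Evaluating at $\varpi_{\mathfrak p}$ gives the claim. Hence $\psi(\mathfrak p)^{-1}\mathrm{Nm}\,\mathfrak p^s=\overline\psi(\mathfrak p)$, and (4) becomes (3). $\blacksquare$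

(The Frobenius normalization is forced by $\psi(a)\equiv a^{1-k}$. If the determinant were $p^{1-k}$, the character $\psi\overline\psi(\nu\,\mathrm{sgn}_1\mathrm{sgn}_2)^{k-1}$ would be trivial at almost all degree-one primes, hence trivial, yet it is $u\mapsto(u_{\mathcal Q}u_{\overline{\mathcal Q}})^{2(1-k)}$ on units, and $0<2(k-1)<q-1$.)

From now on the goal is Theorem 2.

## 3. $E=\mathbb Q(\sqrt5)$, $q=29$, weight $[14,2]$

This section tests Theorem 2 on a case where everything can be computed; it is not used later. Take the running $\psi$ with $s=7$ and $(a,b)=(12,0)$; the hypotheses hold since $12\le28$ and $12\notin\{2,26\}$. Theorem 2 predicts an eigenform $h$ of weight $[14,2]$ and level one with, at $\mathfrak p=(2)$, $\mathrm{Nm}\,\mathfrak p=4$,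
$$a_h((2))\equiv 12^{-1}\cdot4^7+12\cdot4^6 \equiv 12+12\cdot7=96\equiv 9\pmod{\mathfrak q'},$$
where $4^7=(2^7)^2\equiv144\equiv-1$ and $12^2\equiv-1$ give $12^{-1}4^7\equiv12$, and $4^6=4096=141\cdot29+7$.

**The space.** We use the Jacquet–Langlands correspondence with the Hamilton quaternions $B$ over $E$. They are ramified at both real places and at no finite place ($2$ is inert in $E$, so $E_2/\mathbb Q_2$ splits the quaternions at $2$). Let $I$ be the $\mathcal O$-order spanned by the binary icosahedral group of order $120$. It strictly contains $\mathcal O\otimes(\text{Hurwitz order})$, which has reduced discriminant the prime ideal $(2)$; so $I$ is maximal. The group $I^\times/\mathcal O^\times$ is a finite subgroup of $\mathrm{SO}(3)$ containing $A_5$, hence equal to $A_5$. The mass formula gives total mass $\frac12|\zeta_E(-1)|=\frac12\cdot\frac1{30}=\frac1{60}$, all taken up by $I$; so $I$ has one ideal class. Therefore forms of weight $[14,2]$ and level one correspond, Hecke-equivariantly, to $A_5$-invariants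 in $\mathrm{Sym}^{12}\otimes\det^{-6}$, that is, in harmonic polynomials of degree $6$ on $\mathbb R^3$. The dimension is
$$\tfrac1{60}\Big(13+15\cdot1+20\cdot1+12\cdot\tfrac{1+\sqrt5}2+12\cdot\tfrac{1-\sqrt5}2\Big)=1,$$
by the character $\sin(13\theta/2)/\sin(\theta/2)$ at $\theta=0,\pi,\frac{2\pi}3,\frac{2\pi}5,\frac{4\pi}5$. With $P_6(t)=\frac1{16}(231t^6-315t^4+105t^2-5)$ the Legendre polynomial, an invariant is $\Phi(x)=\sum_vP_6(v\cdot x)$ (for $|x|=1$), $v$ over the six five-fold axes: the unit vectors along $(0,\pm1,\tau)$, $(1,\pm\tau,0)$, $(\pm\tau,0,1)$, where $\tau=\frac{1+\sqrt5}2$. At a vertex $x_0$ along $(0,1,\tau)$, $(v\cdot x_0)^2$ is $1$ once and $\frac15$ five times, so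
$$16\,\Phi(x_0)=16+5\left(\tfrac{231}{125}-\tfrac{315}{25}+\tfrac{105}5-5\right)=16+5\cdot5.248=42.24 .$$

**The operator at $(2)$.** $T_{(2)}$ is the sum over the five right ideals $\alpha I$ of norm $(2)$, each $\alpha$ acting through its rotation. The elements $1+i,1+j,1+k$ give the same ideal, e.g. $(1+i)^{-1}(1+j)=\frac12(1-i+j-k)\in I^\times$. So each of the five orthogonal frames of two-fold axes gives one ideal. The five frames, and the five ideals (points of $\mathbb P^1(\mathbb F_4)$), are both permuted transitively by $A_5$, so frames and ideals correspond bijectively. A rotation by $90^\circ$ about a frame axis replaces the icosahedron by the one with axes $(0,\tau,\pm1)$, $(\pm1,0,\tau)$, $(\tau,\pm1,0)$. The squared cosines with $x_0$ are $\frac45,\,0$, and $\frac{3\pm\sqrt5}{10}$, each of the last two occurring twice. With $u_\pm=\frac{3\pm\sqrt5}{10}$: $u_++u_-=\frac35$, $u_+^2+u_-^2=\frac7{25}$, $u_+^3+u_-^3=\frac{18}{125}$. So $16$ times the value at $x_0$ is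
$$\left(231\cdot\tfrac{64}{125}-315\cdot\tfrac{16}{25}+84-5\right)-5+2\left(231\cdot\tfrac{18}{125}-315\cdot\tfrac7{25}+63-10\right)=-4.328-5-3.872=-13.2 .$$
The five-fold rotation about $x_0$ permutes the frames cyclically, so all five terms are equal, and the eigenvalue is $5\cdot\frac{-13.2}{42.24}=-\frac{25}{16}$. Finally (2) multiplies by $4^{a/2}=4^6$:
$$a_h((2))=-\tfrac{25}{16}\cdot4096=-6400\equiv9\pmod{29},\qquad\text{since } -6400+221\cdot29=9 .$$
This agrees with the prediction.

## 4. The fundamental unit as an obstruction, and a Bockstein in degree two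

The right side of (4) is a sum of two characters, so the natural place to look for it is the boundary (the cusps) of the Hilbert modular surface. The standard way to produce a congruence is then: find an eigenclass on the boundary in characteristic $0$ with these eigenvalues, extend it to an Eisenstein class on the surface, and show that it is congruent to a cuspidal one.

**Where this stops.** Section 8 will show that degree-one unipotent boundary classes are functions $\varphi$ on $\mathbb A_f^\times$ that transform on units by $\chi_1^{-1}$ or $\chi_2^{-1}$, where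
$$\chi_1(u)=u_{\mathcal Q}^{-a/2-1}u_{\overline{\mathcal Q}}^{\,b/2},\qquad \chi_2(u)=u_{\mathcal Q}^{a/2}u_{\overline{\mathcal Q}}^{-b/2-1},$$
and by a sign on $E^\times$. The unit $\varepsilon_0$ lies in both groups. As $N(\varepsilon_0)=\pm1$, $\chi_1(\varepsilon_0)=\pm\varepsilon_0^{-s}$, an element of infinite order, never a sign. So in characteristic $0$ there is no such $\varphi\ne0$. Modulo $q$ the obstruction disappears exactly when $\varepsilon_0^s\equiv\pm1$ with the right sign, and this is what the existence of $\psi$ provides. So the system lives on the boundary only *modulo $q$*.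

**A second stop.** One could try to lift the mod $q$ boundary class from degree one on the boundary to degree one on the surface. But Lemma 3 below says that the degree-one cohomology of the surface with mod $q$ coefficients is zero, so nothing lifts there.

**The way around.** Push the mod $q$ class into degree two by a connecting map. The model is this. Let a generator of $\mathbb Z$ act on $A=\mathbb Z_q$ by $\omega\in\mathbb Z_q^\times$ with $\omega\ne1$, $\omega\equiv1\pmod q$. From $A\xrightarrow{\omega-1}A$ we read $H^0(\mathbb Z,A)=0$, $H^0(\mathbb Z,A/q)=\mathbb F_q$, $H^1(\mathbb Z,A)=\mathbb Z_q/(\omega-1)$. The connecting map of $0\to A\xrightarrow qA\to A/q\to0$ sends $1\in\mathbb F_q$ to the class of $(\omega-1)/q$, a non-zero class killed by $q$. In the running example with $(a,b)=(12,0)$, $\omega=\varepsilon_0^{-7}\in E_{\mathcal Q}$, and $N(\varepsilon_0^7-1)=-1-29+1=-29$ (the trace of $\varepsilon_0^7$ is the Lucas number $29$), so the torsion group is exactly $\mathbb Z/29$.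

So a torsion class $c$ with the wanted eigenvalues sits in $H^2$ of the boundary. The vanishing in degree one, which blocked the second attempt, is now what we need: by duality it makes $H^2(\text{surface})\to H^2(\text{boundary})$ surjective, and by the Bockstein sequence it makes $H^2(\text{surface})$ torsion-free. So the *torsion* class $c$ is the image of a class of *infinite order*. And in characteristic $0$, by the unit computation again, $H^2$ of the surface is purely cuspidal. The vanishing itself comes from the congruence subgroup property. Sections 5–10 carry this out.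

## 5. The $\mathrm{PGL}_2(E)$-module $M_O$ and its arithmetic groups

This section sets up one module whose $\mathrm{PGL}_2(E)$-cohomology is the cohomology of the surface and whose $B(E)$-cohomology is that of the boundary, so that Hecke operators are simply endomorphisms of coefficients.

**Coefficients.** Let $F\subset\overline{\mathbb F}_q$ be a finite field containing the values of $\psi$, and $O=W(F)$, a complete discrete valuation ring with uniformizer $q$. Let $G=\mathrm{PGL}_2/E$, $B=NT$ its upper triangular Borel subgroup, $T=\{\mathrm{diag}(t,1)\}\cong\mathbb G_m$, $n(z)=\begin{pmatrix}1&z\\0&1\end{pmatrix}$, $U=\prod_{\mathfrak p}\mathrm{PGL}_2(\mathcal O_{\mathfrak p})$. Let $V_O=V_1\otimes_OV_2$ with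
$$V_1=\mathrm{Sym}^a(O^2)\otimes\det{}^{-a/2},\qquad V_2=\mathrm{Sym}^b(O^2)\otimes\det{}^{-b/2},$$
where $\mathrm{PGL}_2(\mathcal O_{\mathcal Q})=\mathrm{PGL}_2(\mathbb Z_q)$ acts on $V_1$ and $\mathrm{PGL}_2(\mathcal O_{\overline{\mathcal Q}})$ on $V_2$ (scalars act trivially). In the basis $x^{a-i}y^i$, $n(z)$ sends $x\mapsto x$, $y\mapsto y+zx$, and $\mathrm{diag}(u,1)$ multiplies $x^{a-i}y^i$ by $u^{a/2-i}$. In particular
$$(n(1)-1)\,x^{a-i}y^i=i\,x^{a-i+1}y^{i-1}+(\text{terms with a lower power of }y).\tag{5}$$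
Put $V_F=V_O/q$, $V_{i,F}=V_i/q$.

**Signs.** $\psi_\infty$ takes values in $\{\pm1\}$. Let $\varsigma(\tau)=\psi_\infty(\tau)\in\{\pm1\}$ for $\tau\in E^\times$. Writing $\psi_f=\psi|_{\mathbb A_f^\times}$, triviality on $E^\times$ gives $\psi_f(\tau)=\varsigma(\tau)$. Let
$$\eta:G(E)\to\{\pm1\},\qquad\eta(\gamma)=\big((\mathrm{sgn}_1\mathrm{sgn}_2)^{b/2}\varsigma\big)(\det\gamma),$$
well defined on $\mathrm{PGL}_2(E)$ because squares have sign $1$.

**Definition 5 (the module $M_O$).**
$$M_O=\{f:G(\mathbb A_f)\to V_O:\ f(gu)=u_q^{-1}f(g)\ \text{for }u\in U\},\qquad(\gamma f)(g)=\eta(\gamma)f(\gamma^{-1}g)\quad(\gamma\in G(E)).$$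
For $\mathfrak p\nmid q$, $(T_{\mathfrak p}f)(g)=\sum_hf(gh)$, with $h$ over representatives, supported at $\mathfrak p$, of $U\,\mathrm{diag}(\varpi_{\mathfrak p},1)\,U/U$.

This is independent of the representatives (changing $h$ by an element of $\mathrm{PGL}_2(\mathcal O_{\mathfrak p})$ does not touch the $q$-component), it preserves $M_O$ (left translation by $U$ permutes the cosets), and it commutes with $G(E)$, which acts on the other side. Operators at different primes commute. So $\mathbb T=O[T_{\mathfrak p}:\mathfrak p\nmid q]$, a polynomial ring, acts on $H^n(G(E),M_O)$ and $H^n(B(E),M_O)$, compatibly with restriction, spectral sequences and connecting maps. Let $M_F=M_O/q$, the analogous module of $V_F$-valued functions.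

*Example.* If $E$ has class number one, then $G(\mathbb A_f)=G(E)U$, and $f$ is determined by the vectors $f(\gamma)$, $\gamma\in G(E)$, subject to $f(\gamma\delta)=\delta^{-1}f(\gamma)$ for $\delta\in\mathrm{PGL}_2(\mathcal O)$. So $M_O$ is the module coinduced from $\mathrm{PGL}_2(\mathcal O)$, and $H^n(G(E),M_O)=H^n(\mathrm{PGL}_2(\mathcal O),V_O\otimes\eta)$.

**Step 1: reduction to arithmetic groups.** We do the same in general. Recall $\mathrm{Coind}_\Gamma^{G}A=\{\Psi:G\to A:\Psi(\gamma\delta)=\delta^{-1}\Psi(\gamma),\ \delta\in\Gamma\}$ with $(\alpha\Psi)(\gamma)=\Psi(\alpha^{-1}\gamma)$, and Shapiro's lemma $H^n(G,\mathrm{Coind}_\Gamma^GA)=H^n(\Gamma,A)$. Write $G(\mathbb A_f)=\bigsqcup_iG(E)g_iU$, a finite union. As $G(E)$ is dense in $G(E\otimes\mathbb Q_q)$, we may move $(g_i)_q$ into $U_q$ from the left and then to $1$ from the right; so assume $(g_i)_q=1$. Put $\Gamma_i=G(E)\cap g_iUg_i^{-1}$. For $\delta\in\Gamma_i$, $\delta g_i=g_iu$ with $u=g_i^{-1}\delta g_i\in U$ and $u_q=\delta_q$, so $f(\gamma\delta g_i)=\delta_q^{-1}f(\gamma g_i)$.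 Hence $f\mapsto(\gamma\mapsto\eta(\gamma)f(\gamma g_i))_i$ is an isomorphism
$$M_O\cong\prod_i\mathrm{Coind}_{\Gamma_i}^{G(E)}(V_O\otimes\eta),\qquad\text{so}\qquad H^n(G(E),M_O)=\prod_iH^n(\Gamma_i,V_O\otimes\eta).\tag{6}$$

**Step 2: passing to $\mathrm{SL}_2$.** Let $\Gamma_i^1=\mathrm{SL}_2(E)\cap g_i\mathrm{SL}_2(\widehat{\mathcal O})g_i^{-1}$. If $\gamma\in\Gamma_i$ has $\det\gamma\in E^{\times2}$, represent it by $\gamma\in\mathrm{SL}_2(E)$. Locally $\gamma=zu$ with $z$ a scalar and $u\in g_i\mathrm{GL}_2(\mathcal O_{\mathfrak p})g_i^{-1}$; then $z^2\det u=1$ makes $z$ a unit, so $\gamma\in\Gamma_i^1$. Thus $\Gamma_i^1/\{\pm1\}$ is the kernel of $\det:\Gamma_i\to E^\times/E^{\times2}$. The image consists of classes of $\tau$ with even valuation at every prime, $(\tau)=\mathfrak b^2$. Sending $\tau$ to $[\mathfrak b]\in\mathrm{Cl}(E)[2]$ has kernel $\mathcal O^\times/\mathcal O^{\times2}$, so these classes form a finite $2$-group. Hence $[\Gamma_i:\Gamma_i^1/\{\pm1\}]$ is a power of $2$.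

**Step 3: a torsion-free subgroup of index prime to $q$.** As $q$ is unramified in $E$ and totally ramified in $\mathbb Q(\zeta_q)$, these fields are linearly disjoint. By Chebotarev there is a prime $\ell>5$ split in $E$ with $\ell\equiv2\pmod q$. Fix $\mathfrak l\mid\ell$ and put
$$\Gamma_i'=\{\gamma\in\Gamma_i^1:\ g_i^{-1}\gamma g_i\equiv1\bmod\mathfrak l\}.$$
Its index in $\Gamma_i^1$ divides $|\mathrm{SL}_2(\mathbb F_\ell)|=\ell(\ell^2-1)\equiv6\pmod q$, prime to $q$ since $q\ge7$. It is torsion-free: if $\gamma\in\Gamma_i'$ has finite order with eigenvalues $\zeta^{\pm1}$, its characteristic polynomial is $(X-1)^2$ modulo $\mathfrak l$, so $\zeta\equiv1$ modulo a prime above $\mathfrak l$, so $\zeta$ has $\ell$-power order. But $[\mathbb Q(\zeta):\mathbb Q]\le4<\ell-1$, so $\zeta=1$, and a unipotent element of finite order in characteristic $0$ is $1$. In particular $-1\notin\Gamma_i'$, so $\Gamma_i'$ embeds in $\Gamma_i$ with index prime to $q$, and $\eta|_{\Gamma_i'}=1$ since determinants are squares there. For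 an $O[\Gamma_i]$-module $A$, $\mathrm{cor}\circ\mathrm{res}=[\Gamma_i:\Gamma_i']$ is invertible, so
$$H^n(\Gamma_i,A)\ \text{ is a direct summand of }\ H^n(\Gamma_i',A),\ \text{ naturally in }A.\tag{7}$$

## 6. Vanishing of $H^1(\Gamma_i',V_F)$ and $H_1(\Gamma_i',V_O)$

**Lemma 3.** $H^1(\Gamma_i',V_F)=0$ and $H_1(\Gamma_i',V_O)=0$ for all $i$.

*Proof.*

**Step 1: from the arithmetic group to a product of local groups.** The aim is to replace $\Gamma_i'$ by its closure in $\mathrm{SL}_2(\mathbb A_f)$. By Serre (*Le problème des groupes de congruence pour $SL_2$*, Ann. of Math. 92 (1970)), every finite-index subgroup of $\mathrm{SL}_2(\mathcal O_E)$ is a congruence subgroup, because $E$ has infinitely many units and a real place. If $\Delta\subset\Gamma_i'$ has finite index, then $\Delta\cap\mathrm{SL}_2(\mathcal O)$ has finite index in $\mathrm{SL}_2(\mathcal O)$ (commensurability), so $\Delta$ contains $\mathrm{SL}_2(E)\cap(\text{an open subgroup of }\mathrm{SL}_2(\mathbb A_f))$. So the profinite topology of $\Gamma_i'$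 is the one induced from $\mathrm{SL}_2(\mathbb A_f)$, and the profinite completion is the closure. By strong approximation the closure of $\mathrm{SL}_2(E)\cap W$, for $W$ open compact, is $W$. Here $W$ is the conjugate by $g_i$ of $A\times A'\times P$ with
$$A=\mathrm{SL}_2(\mathcal O_{\mathcal Q}),\qquad A'=\mathrm{SL}_2(\mathcal O_{\overline{\mathcal Q}}),\qquad P\subset\prod_{\mathfrak p\nmid q}\mathrm{SL}_2(\mathcal O_{\mathfrak p})\ \text{open},$$
as $\mathfrak l\nmid q$ and $(g_i)_q=1$. Let $c$ be a cocycle of $\Gamma_i'$ in the finite module $V_F$. On the finite-index subgroup acting trivially it is a homomorphism to a finite group; on the kernel $\Delta'$ of that, $c(\gamma\delta)=c(\gamma)+\gamma c(\delta)=c(\gamma)$. So $c$ is constant on cosets of $\Delta'$ and extends continuously: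
$$H^1(\Gamma_i',V_F)=H^1_{\mathrm{cont}}(A\times A'\times P,V_F),$$
where $P$ acts trivially, $A$ acts on $V_{1,F}$ and $A'$ on $V_{2,F}$.

**Step 2: separating the two factors.** For $0\le c\le q-1$, $\mathrm{Sym}^c$ is an irreducible self-dual $\mathrm{SL}_2(\mathbb F_q)$-module over $F$, non-trivial if $c>0$. As $a>0$, $V_F^A=V_{1,F}^A\otimes V_{2,F}=0$, and inflation–restriction gives
$$H^1_{\mathrm{cont}}(A\times A'\times P,V_F)\hookrightarrow\big(H^1(A,V_{1,F})\otimes V_{2,F}\big)^{A'\times P}=H^1(A,V_{1,F})\otimes V_{2,F}^{A'},$$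
since $A'\times P$ commutes with $A$. If $b>0$, then $V_{2,F}^{A'}=0$ and the first claim is proved.

**Step 3: the case $b=0$.** Now $a\notin\{2,q-3\}$, and we need $H^1(\mathrm{SL}_2(\mathbb Z_q),\mathrm{Sym}^a)=0$ (coefficients in $F$). Let $K_m=\ker(\mathrm{SL}_2(\mathbb Z_q)\to\mathrm{SL}_2(\mathbb Z/q^m))$. By inflation–restriction for $K_1$ it suffices that the following two groups vanish.

*(a) $\mathrm{Hom}_{\mathrm{SL}_2(\mathbb F_q)}(K_1,\mathrm{Sym}^a)$.* For odd $q$, $\log$ and $\exp$ are inverse bijections between $K_m$ and $q^m\mathfrak{sl}_2(\mathbb Z_q)$, $m\ge1$. So each $g\in K_2$ is the $q$-th power of $\exp(\frac1q\log g)\in K_1$, and a homomorphism from $K_1$ to an $F$-vector space kills $K_2$. It factors through $K_1/K_2\cong\mathfrak{sl}_2(\mathbb F_q)\cong\mathrm{Sym}^2$, absolutely irreducible of dimension $3\ne a+1$. So the group is $0$.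

*(b) $H^1(\mathrm{SL}_2(\mathbb F_q),\mathrm{Sym}^a)$.* The index of the Borel subgroup is prime to $q$, so restriction injects this group into $H^1(N(\mathbb F_q),\mathrm{Sym}^a)^{\mathbb F_q^\times}$, with $t\in\mathbb F_q^\times$ acting through $\mathrm{diag}(t,t^{-1})$. Let $n=n(1)$. By (5) and $i\le a<q$, $n$ is a single Jordan block of size $a+1$. If $a=q-1$, the module is free over $F[N(\mathbb F_q)]=F[n-1]/(n-1)^q$ and $H^1=0$. If $a\le q-2$, the norm element $1+n+\dots+n^{q-1}=(n-1)^{q-1}$ acts as $0$, so $c\mapsto c(n)$ gives $H^1\cong\mathrm{Sym}^a/(n-1)=F\,y^a$. On $y^a$, $\mathrm{diag}(t,t^{-1})$ acts by $t^{-a}$; conjugation gives $(tc)(n)=t\cdot c(n(t^{-2}))\equiv t^{-2}\;t\cdot c(n)$, as $c(n^m)=(1+\dots+n^{m-1})c(n)\equiv m\,c(n)$. So $t$ acts on $H^1$ by $t^{-a-2}$. Invariants are non-zero only if $(q-1)\mid a+2$; since $4\le a+2\le q$, this means $a=q-3$, which is excluded.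

**Step 4: homology.** From $0\to V_O\xrightarrow qV_O\to V_F\to0$, $H_1(\Gamma_i',V_O)/q\hookrightarrow H_1(\Gamma_i',V_F)$. The latter is dual to $H^1(\Gamma_i',V_F^*)\cong H^1(\Gamma_i',V_F)=0$ by self-duality. As $\Gamma_i'$ is finitely generated, $H_1(\Gamma_i',V_O)$ is a finitely generated $O$-module, so it is $0$ by Nakayama. $\square$

The two exclusions on $a$ when $b=0$ are exactly what (a) and (b) require.

## 7. $H^2$ of the surface: torsion-free, and onto the boundary

**Lemma 4.** $H:=H^2(G(E),M_O)$ is a finitely generated torsion-free $O$-module, and restriction $H\to H^2(B(E),M_O)$ is surjective.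

*Proof.*

**Step 1: torsion-freeness.** By the sequence $0\to M_O\xrightarrow qM_O\to M_F\to0$, $H[q]$ is a quotient of $H^1(G(E),M_F)=\prod_iH^1(\Gamma_i,V_F\otimes\eta)$, which by (7) is a direct summand of $\prod_iH^1(\Gamma_i',V_F)=0$.

**Step 2: reducing surjectivity to the groups $\Gamma_i'$.** $G(E)$ acts transitively on $\mathbb P^1(E)$ and $B(E)$ is the stabilizer of $\infty$. The map $f\mapsto(\gamma\mapsto\gamma^{-1}f(\gamma\infty))$ identifies $\mathrm{Hom}_O(O[\mathbb P^1(E)],M_O)$ with $\mathrm{Coind}_{B(E)}^{G(E)}M_O$. Also $\mathrm{Hom}_O(O[\mathbb P^1(E)],\mathrm{Coind}_{\Gamma_i}A)\cong\mathrm{Coind}_{\Gamma_i}\mathrm{Hom}_O(O[\mathbb P^1(E)],A)$, via $\Psi(\gamma)(x)=\Phi(\gamma x)(\gamma)$. So, by Shapiro twice,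
$$H^2(B(E),M_O)=H^2\big(G(E),\mathrm{Hom}_O(O[\mathbb P^1(E)],M_O)\big)=\prod_iH^2\big(\Gamma_i,\mathrm{Hom}_O(O[\mathbb P^1(E)],V_O\otimes\eta)\big),$$
and restriction becomes the map induced by the augmentation $O[\mathbb P^1(E)]\to O$. Suppose
$$\rho':H^2(\Gamma_i',V_O)\to H^2\big(\Gamma_i',\mathrm{Hom}_O(O[\mathbb P^1(E)],V_O)\big)$$
is surjective. For $x$ in the target for $\Gamma_i$ write $\mathrm{res}\,x=\rho'(y)$. Then $[\Gamma_i:\Gamma_i']\,x=\mathrm{cor}\,\mathrm{res}\,x$ is the image of $\mathrm{cor}\,y$, and the index is invertible in $O$. So the map for $\Gamma_i$ is surjective too.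

**Step 3: the Borel–Serre manifold.** Fix $i$ and write $\Gamma'=\Gamma_i'$, $L=V_O$. Let $\overline X$ be the Borel–Serre completion of $X=\mathfrak H^2$ for $\mathrm{Res}_{E/\mathbb Q}\mathrm{SL}_2$, of $\mathbb Q$-rank $1$ (Borel–Serre, *Corners and arithmetic groups*, Comment. Math. Helv. 48 (1973)). It is a contractible $4$-manifold with boundary $\partial\overline X=\bigsqcup_{c\in\mathbb P^1(E)}e(c)$; the $e(c)$ are the connected components of the boundary, each is contractible, and $\gamma e(c)=e(\gamma c)$. The torsion-free group $\Gamma'$ acts freely and properly, $Y=\Gamma'\backslash\overline X$ is compact, and $Y$ is orientable since $\Gamma'\subset\mathrm{SL}_2(E)$ acts holomorphically on $X$. The singular chains $S_\bullet(\overline X)$ and $S_\bullet(\partial\overline X)$ with coefficients $O$ are free $O\Gamma'$-resolutions of $O$ and of $H_0(\partial\overline X)=O[\mathbb P^1(E)]$, and inclusion induces the augmentation. Hence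
$$H^n(Y;L)=H^n(\Gamma',L),\qquad H^n(\partial Y;L)=\mathrm{Ext}^n_{O\Gamma'}(O[\mathbb P^1(E)],L)=H^n\big(\Gamma',\mathrm{Hom}_O(O[\mathbb P^1(E)],L)\big),$$
and $\rho'$ is the restriction $H^2(Y;L)\to H^2(\partial Y;L)$.

**Step 4: duality.** In the exact sequence $H^2(Y;L)\to H^2(\partial Y;L)\to H^3(Y,\partial Y;L)$, Lefschetz duality in dimension $4$ gives $H^3(Y,\partial Y;L)\cong H_1(Y;L)=H_1(\Gamma',V_O)=0$ by Lemma 3. So $\rho'$ is surjective.

**Step 5: finite generation.** $Y$ is a compact manifold, so $H^2(\Gamma',V_O)=H^2(Y;L)$ is finitely generated over $O$, and $H^2(\Gamma_i,V_O\otimes\eta)$ is a direct summand of it. $\square$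

## 8. Cohomology of $N(E)$ and the boundary torsion class

**Lemma 5.** There is $0\ne c\in H^2(B(E),M_O)$ with $qc=0$ and $T_{\mathfrak p}c=\lambda_{\mathfrak p}c$ for all $\mathfrak p\nmid q$, where
$$\lambda_{\mathfrak p}=\mathrm{Nm}\,\mathfrak p^{1+b/2}\,\psi(\mathfrak p)^{-1}+\mathrm{Nm}\,\mathfrak p^{-b/2}\,\psi(\mathfrak p)\in F .$$

*Proof.*

**Step 1: $H^1(N(E),M_O)$ as a space of functions on ideles.** By the Iwasawa decomposition $G(\mathbb A_f)=\bigsqcup_tN(\mathbb A_f)tU$ over $t\in T(\mathbb A_f)/T(\widehat{\mathcal O})$. Since $tn(z)t^{-1}=n(tz)$ and $\mathbb A_f=E+t\widehat{\mathcal O}$, we have $N(\mathbb A_f)=N(E)\cdot tN(\widehat{\mathcal O})t^{-1}$ and $N(E)\cap tN(\widehat{\mathcal O})t^{-1}=\mathfrak a_t$ (we identify $n(z)$ with $z$). For $m\in\mathfrak a_t$, $f(nmt)=f(nt\cdot t^{-1}mt)=(t^{-1}mt)_q^{-1}f(nt)$. So evaluation on $N(E)t$ gives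
$$M_O|_{N(E)}=\prod_t\mathrm{Coind}_{\mathfrak a_t}^{N(E)}V_O,\qquad H^\bullet(N(E),M_O)=\prod_tH^\bullet(\mathfrak a_t,V_O),\tag{8}$$
where $n\in\mathfrak a_t$ acts on $V_O$ by $(t^{-1}nt)_q\in N(\mathcal O_q)$; $\eta$ is trivial on $N(E)$.

The map $n\mapsto(t^{-1}nt)_q$ embeds $\mathfrak a_t\cong\mathbb Z^2$ densely in $N(\mathcal O_q)\cong\mathbb Z_q^2$ and identifies the latter with the pro-$q$ completion. A cocycle $\mathfrak a_t\to V_O/q^m$ is a homomorphism into the semidirect product of $V_O/q^m$ with the finite $q$-group through which $\mathfrak a_t$ acts, that is, into a finite $q$-group; so it extends uniquely and continuously to $N(\mathcal O_q)$. In the limit, cocycles $\mathfrak a_t\to V_O$ are the restrictions of unique continuous cocycles on $N(\mathcal O_q)$, and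
$$H^1(\mathfrak a_t,V_O)=W_O:=H^1_{\mathrm{cont}}(N(\mathcal O_q),V_O).$$
For a cocycle $c:N(E)\to M_O$ let $C_t$ be the continuous cocycle with $C_t((t^{-1}nt)_q)=c(n)(t)$ for $n\in\mathfrak a_t$, and $\varphi(t)\in W_O$ its class. Let $u\in T(\mathcal O_q)$ act on cocycles by $(u\cdot C)(m)=u\,C(u^{-1}mu)$. Then
$$\mathcal W_O:=H^1(N(E),M_O)=\{\varphi:\mathbb A_f^\times\to W_O:\ \varphi(tu)=u_q^{-1}\varphi(t)\ (u\in\widehat{\mathcal O}^\times)\},\quad(\tau\varphi)(t)=\eta(\tau)\varphi(\tau^{-1}t)\ (\tau\in E^\times).\tag{9}$$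
For the first formula, $c(n)(tu)=u_q^{-1}c(n)(t)$ reads $C_{tu}(u_q^{-1}mu_q)=u_q^{-1}C_t(m)$, i.e. $C_{tu}=u_q^{-1}\cdot C_t$. For the second, $(\tau c)(n)(t)=\eta(\tau)\,c(\tau^{-1}n\tau)(\tau^{-1}t)$, and $(t^{-1}nt)_q=\big((\tau^{-1}t)^{-1}(\tau^{-1}n\tau)(\tau^{-1}t)\big)_q$.

**Step 2: $W_O$ as a $T(\mathcal O_q)$-module.** Write $N(\mathcal O_q)=N_1\times N_2$, $N_i\cong\mathbb Z_q$. As in Step 1, $W_O$ is $H^1$ of the dense subgroup $\mathbb Zn(1)\times\mathbb Zn(1)$ with values in $V_1\otimes V_2$, computed by the tensor product of the complexes $V_i\xrightarrow{n(1)-1}V_i$. Since $1\le i\le a<q$ is invertible in $O$, (5) shows that $n(1)-1$ maps the span of the $x^{a-i}y^i$, $i\ge1$, isomorphically onto the span of those with $i\le a-1$. So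
$$H^0(N_1,V_1)=Ox^a,\qquad H^1(N_1,V_1)\cong V_1/(n(1)-1)V_1=Oy^a\quad(c\mapsto c(n(1))),$$
and similarly for $V_2$ with $b$. All are free, so by Künneth $W_O$ has as $O$-basis the classes $e_1$ of $(n_1,n_2)\mapsto c_1(n_1)\otimes x^b$ and $e_2$ of $(n_1,n_2)\mapsto x^a\otimes c_2(n_2)$, where $c_1(n(1))=y^a$, $c_2(n(1))=y^b$. Modulo $(n(1)-1)V_1$ we have $c_1(n(z))\equiv z\,c_1(n(1))$ for $z\in\mathbb Z_q$, so $(u\cdot c_1)(n(1))=u\,c_1(n(u^{-1}))\equiv u^{-1}u^{-a/2}y^a$; similarly for $c_2$. And $u$ acts on $x^b$ by $u^{b/2}$, on $x^a$ by $u^{a/2}$. Hence $W_O=O(\chi_1)\oplus O(\chi_2)$, with $\chi_1,\chi_2$ acting on $e_1,e_2$: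
$$\chi_1(u)=u_{\mathcal Q}^{-a/2-1}u_{\overline{\mathcal Q}}^{\,b/2},\qquad\chi_2(u)=u_{\mathcal Q}^{a/2}u_{\overline{\mathcal Q}}^{-b/2-1}.\tag{10}$$

**Step 3: the Hecke action.** We claim
$$(T_{\mathfrak p}\varphi)(t)=\mathrm{Nm}\,\mathfrak p\cdot\varphi(t\varpi_{\mathfrak p})+\varphi(t\varpi_{\mathfrak p}^{-1}).\tag{11}$$
Write $\varpi=\varpi_{\mathfrak p}\in T(\mathbb A_f)$. Coset representatives are $n(x)\varpi$, $x\in\mathcal O_{\mathfrak p}/\mathfrak p$, and $\mathrm{diag}(1,\varpi)$, which is $\varpi^{-1}$ in $T\subset\mathrm{PGL}_2$. So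
$$(T_{\mathfrak p}c)(n)(t)=\sum_xc(n)(t\,n(x)\varpi)+c(n)(t\varpi^{-1}).$$
As $\varpi$ has trivial $q$-component, the restriction maps between the $H^1$ of $\mathfrak a_t\mathfrak p\subset\mathfrak a_t\subset\mathfrak a_t\mathfrak p^{-1}$ are compatible with the identifications with $W_O$; in particular they are isomorphisms. So the last term contributes $\varphi(t\varpi^{-1})$, and the terms of the sum may be computed on $n\in\mathfrak a_t\mathfrak p=\mathfrak a_{t\varpi}$.

Choose $n_x=n(z)$, $z\in\mathfrak a_t$, with $z\equiv t_{\mathfrak p}x$ modulo $t_{\mathfrak p}\varpi\mathcal O_{\mathfrak p}$. Then $t\,n(x)\varpi=n_x\,t\varpi\,v$ with $v\in N(\widehat{\mathcal O})$: at $\mathfrak p$, $v=n\big((t_{\mathfrak p}\varpi)^{-1}(t_{\mathfrak p}x-z)\big)$ is integral by the choice of $z$; at another place $v=n(-t^{-1}z)$ is integral as $z\in\mathfrak a_t$. In particular $v_q^{-1}=w:=(t^{-1}n_xt)_q$. Thus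
$$c(n)(t\,n(x)\varpi)=w\cdot c(n)(n_xt\varpi)=w\cdot(n_x^{-1}c(n))(t\varpi).$$
$N(E)$ is abelian, so expanding $c(n\,n_x^{-1})=c(n_x^{-1}n)$ in both ways gives $n_x^{-1}c(n)=c(n)+(n-1)c(n_x^{-1})$. For $n\in\mathfrak a_{t\varpi}$, $(nf)(t\varpi)=(t^{-1}nt)_qf(t\varpi)$. Hence $c(n)(t\,n(x)\varpi)$ is $w\cdot c(n)(t\varpi)$ plus a coboundary in $n\in\mathfrak a_{t\varpi}$ ($w$ commutes with $N(\mathcal O_q)$). The class of $w\cdot c(n)(t\varpi)$ is $w\cdot\varphi(t\varpi)=\varphi(t\varpi)$, because an element of the abelian group $N(\mathcal O_q)$ acts trivially on the cohomology of $N(\mathcal O_q)$. Summing over the $\mathrm{Nm}\,\mathfrak p$ values of $x$ gives (11).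

**Step 4: embedding $H^1(T(E),\mathcal W_O)$ in $H^2(B(E),M_O)$.** $E^\times=T(E)$ permutes the factors of $\prod_tH^m(\mathfrak a_t,V_O)$ as it permutes fractional ideals: finitely many orbits, stabilizers $\mathcal O_E^\times\cong\{\pm1\}\times\mathbb Z$. So $H^m(N(E),M_O)$ is a finite product of modules coinduced from $\mathcal O_E^\times$ to $E^\times$. As $2$ is invertible in $O$, $H^p(\mathcal O_E^\times,\cdot)=H^p(\mathbb Z,(\cdot)^{\pm1})=0$ for $p\ge2$. Hence in the Hochschild–Serre spectral sequence $E_2^{p,m}=H^p(T(E),H^m(N(E),M_O))\Rightarrow H^{p+m}(B(E),M_O)$ we have $E_2^{2,0}=E_2^{3,0}=0$. So $E_2^{1,1}$ survives, and the part of $H^2$ below it in the filtration is zero: there is a Hecke-equivariant injection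
$$H^1(T(E),\mathcal W_O)\hookrightarrow H^2(B(E),M_O).$$

**Step 5: the Bockstein.** Let $W_F=W_O/q$ and $\mathcal W_F=\mathcal W_O/q\mathcal W_O$, described as in (9) and (11) with $W_F$ in place of $W_O$. From $0\to\mathcal W_O\xrightarrow q\mathcal W_O\to\mathcal W_F\to0$ we get a Hecke-equivariant map $\delta:\mathcal W_F^{T(E)}\to H^1(T(E),\mathcal W_O)[q]$ whose kernel is the image of $\mathcal W_O^{T(E)}$.

*$\mathcal W_O^{T(E)}=0$.* If $\varphi$ is invariant, then $\varphi(\tau t)=\eta(\tau)\varphi(t)$. Take $\tau=\varepsilon_0$: $\eta(\varepsilon_0)\varphi(t)=\varphi(t\varepsilon_0)=(\varepsilon_0)_q^{-1}\varphi(t)$. Since $N_{E/\mathbb Q}(\varepsilon_0)=\pm1$, the image of $\varepsilon_0$ in $E_{\overline{\mathcal Q}}$ is $\pm$ the inverse of its image in $E_{\mathcal Q}=\mathbb Q_q$, so by (10) $\chi_1(\varepsilon_0)=\pm\varepsilon_0^{-s}$ and $\chi_2(\varepsilon_0)=\pm\varepsilon_0^{s}$ in $E_{\mathcal Q}$. As $s\ge1$ and $\varepsilon_0$ has infinite order, these are not $\pm1$. So $\varphi=0$, and $\delta$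 is injective.

*A non-zero element of $\mathcal W_F^{T(E)}$.* Let $w_1$ span the $\chi_1$-line of $W_F$ and put
$$\varphi(t)=\chi(t)\,w_1,\qquad\chi:=\nu^{b/2}\,\psi_f^{-1}.$$
For $u\in\widehat{\mathcal O}^\times$, by (1), $\chi(u)=(u_{\mathcal Q}u_{\overline{\mathcal Q}})^{-b/2}u_{\mathcal Q}^{s}=u_{\mathcal Q}^{a/2+1}u_{\overline{\mathcal Q}}^{-b/2}\equiv\chi_1(u)^{-1}$, so $\varphi\in\mathcal W_F$. For $\tau\in E^\times$, $\chi(\tau)=(\mathrm{sgn}_1\mathrm{sgn}_2)^{b/2}(\tau)\,\varsigma(\tau)=\eta(\tau)$, so $\varphi$ is $T(E)$-invariant. This is what $\eta$ was designed for. By (11),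
$$T_{\mathfrak p}\varphi=\big(\mathrm{Nm}\,\mathfrak p\,\chi(\varpi_{\mathfrak p})+\chi(\varpi_{\mathfrak p})^{-1}\big)\varphi=\lambda_{\mathfrak p}\varphi,$$
as $\chi(\varpi_{\mathfrak p})=\mathrm{Nm}\,\mathfrak p^{b/2}\psi(\mathfrak p)^{-1}$. Take $c=\delta(\varphi)\ne0$, viewed in $H^2(B(E),M_O)$ by Step 4. $\square$

## 9. Non-parallel weight: $H^2$ is cuspidal in characteristic zero

**Complex coefficients.** Fix $O\subset\overline{\mathbb Q}_q$ and an isomorphism $\iota:\overline{\mathbb Q}_q\cong\mathbb C$ such that $E\to E_{\mathcal Q}\subset\overline{\mathbb Q}_q\xrightarrow{\iota}\mathbb C$ is $\sigma_1$ (compose any isomorphism with an automorphism of $\mathbb C$ if necessary). Then $\overline{\mathcal Q}$ gives the other embedding $\sigma_2$. Let $V_{\mathbb C}=V_O\otimes_{O,\iota}\mathbb C$ and define $M_{\mathbb C}$ like $M_O$ with $V_{\mathbb C}$ for $V_O$. For a character $\xi$ of $\pi_0(\mathrm{PGL}_2(\mathbb R)^2)=\{\pm1\}^2$, viewed on $G(E)$ through the signs of the determinant, let $M_{\mathbb C}(\xi)$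 be the same space with $\xi$ for $\eta$. So $M_{\mathbb C}=M_{\mathbb C}(\eta)$.

*Base change.* Since $Y$ is compact and $\mathbb C$ is flat over $O$, $H^2(\Gamma_i',V_{\mathbb C})=H^2(\Gamma_i',V_O)\otimes_O\mathbb C$. Passing to the natural direct summands (7) and using (6),
$$H^2(G(E),M_{\mathbb C})=H\otimes_{O,\iota}\mathbb C,\quad\text{compatibly with }\mathbb T.\tag{12}$$

*Change of model.* The map $f\mapsto(g\mapsto g_qf(g))$ is an isomorphism of $M_{\mathbb C}(\xi)$ with $\mathrm{Map}(G(\mathbb A_f)/U,V_{\mathbb C})\otimes\xi$, where $G(E)$ acts on $V_{\mathbb C}=(\mathrm{Sym}^a\otimes\det^{-a/2})^{\sigma_1}\otimes(\mathrm{Sym}^b\otimes\det^{-b/2})^{\sigma_2}$. Indeed $g_qu_q\cdot u_q^{-1}f(g)=g_qf(g)$, and $g_qf(\gamma^{-1}g)=\gamma_q\cdot(\gamma^{-1}g)_qf(\gamma^{-1}g)$. The operator $T_{\mathfrak p}$ is unchanged, since its representatives have trivial $q$-component.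

**Lemma 6.** Every $\mathbb T$-eigensystem in $H^2(G(E),M_{\mathbb C})$ comes from a cuspidal automorphic representation $\pi$ of $\mathrm{PGL}_2(\mathbb A_E)$ with $\pi_f^U\ne0$ and $\pi_\infty=D_{a+2}\otimes D_{b+2}$.

*Proof.*

**Step 1: placing $H^2(G(E),M_{\mathbb C})$ inside the cohomology of a locally symmetric space.** Let $G_\infty=\mathrm{PGL}_2(\mathbb R)^2$, $K_\infty^0$ the identity component of a maximal compact subgroup, $S_U=G(E)\backslash(G_\infty/K_\infty^0\times G(\mathbb A_f)/U)$, with the local system $\widetilde V$ given by $V_{\mathbb C}$. Here and below one takes a small normal open subgroup $U'\subset U$ for which $S_{U'}$ is a manifold; all cohomology at level $U$ is the $U/U'$-invariant part of that at level $U'$, an exact operation in characteristic $0$. The components of $G_\infty/K_\infty^0$ are contractible and permuted simply transitively by $\pi_0(G_\infty)$, on which $G(E)$ acts through the signs of the determinant. Hence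
$$H^n(S_U,\widetilde V)=H^n\big(G(E),\mathrm{Map}(\pi_0(G_\infty)\times G(\mathbb A_f)/U,V_{\mathbb C})\big)=\bigoplus_\xi H^n(G(E),M_{\mathbb C}(\xi)),$$
the sum over the four $\xi$. As $\eta$ is one of them, $H^2(G(E),M_{\mathbb C})$ is a Hecke-stable direct summand of $H^2(S_U,\widetilde V)$.

**Step 2: the boundary cohomology vanishes.** In the same way, the boundary components of the Borel–Serre completion of $G_\infty/K_\infty^0$ are contractible and indexed by $\mathbb P^1(E)\times\pi_0(G_\infty)$, so the cohomology of the Borel–Serre boundary of $S_U$ is $\bigoplus_\xi H^n(B(E),M_{\mathbb C}(\xi))$. As in (8), $H^m(N(E),M_{\mathbb C}(\xi))=\prod_tH^m(\mathfrak a_t,V_{\mathbb C})$, a finite product of modules coinduced from $\mathcal O_E^\times$ to $E^\times$. A unit $\tau$ acts on the factor at $t$ by $\xi(\tau)$ times the map induced by conjugation on $\mathfrak a_t$ and $\tau_q$ on $V_{\mathbb C}$ (use $f(\tau^{-1}t)=\tau_qf(t)$). Let $\varepsilon=\sigma_1(\varepsilon_0)$, so $\sigma_2(\varepsilon_0)=\pm\varepsilon^{-1}$.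 We find the eigenvalues of $\varepsilon_0$.

* $m=0$. The image of $\mathfrak a_t$ in $N(\mathbb C)^2$ is, up to a diagonal rescaling, the lattice $\{(\sigma_1z,\sigma_2z)\}$ in $\mathbb R^2$, hence Zariski dense. So the invariants are the line of $x^a\otimes x^b$, and the eigenvalue is $\pm\varepsilon^{a/2}\varepsilon^{-b/2}=\pm\varepsilon^{(a-b)/2}$.
* $m=1$. $H^1(\mathfrak a_t,V_{\mathbb C})=W_O\otimes_{O,\iota}\mathbb C$ by flatness and Step 1 of Lemma 5; by (10) the eigenvalues are $\pm\varepsilon^{-s},\ \pm\varepsilon^{s}$.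
* $m=2$. Poincaré duality for $\mathfrak a_t\cong\mathbb Z^2$ gives $H^2(\mathfrak a_t,V_{\mathbb C})\cong H_0(\mathfrak a_t,V_{\mathbb C})\otimes H^2(\mathfrak a_t,\mathbb Z)$. On $H^2(\mathfrak a_t,\mathbb Z)$ the unit $\varepsilon_0$ acts by $\pm1$, the determinant of an automorphism of $\mathbb Z^2$. By Zariski density the coinvariants are those of $N(\mathbb C)^2$, the line of the image of $y^a\otimes y^b$. The eigenvalue is $\pm\varepsilon^{-(a-b)/2}$.

None of these is $1$, because $|\varepsilon|\ne1$, $a\ne b$ and $s\ge1$. So $\varepsilon_0-1$ is invertible on each $H^m(\mathfrak a_t,V_{\mathbb C})$; then $H^p(\langle\varepsilon_0\rangle,\cdot)=0$ for all $p$, hence $H^p(\mathcal O_E^\times,\cdot)=0$ for all $p$, and the boundary cohomology is $0$. Therefore $H^2_c(S_U,\widetilde V)\to H^2(S_U,\widetilde V)$ is surjective: all of $H^2(S_U,\widetilde V)$ is interior cohomology. This is where non-parallel weight is used.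

**Step 3: interior classes are represented by square-integrable harmonic forms.** Let $\omega$ be a closed compactly supported form. By the $L^2$ Hodge decomposition on a complete manifold, $\omega$ is its $L^2$-harmonic projection plus an $L^2$-limit of exact forms $d\theta_j$, $\theta_j$ compactly supported. The difference $\omega'$ is a smooth closed form which pairs to $0$ with every closed compactly supported form with dual coefficients, so it is exact by Poincaré duality. So $H^2(S_U,\widetilde V)$ is, as a Hecke module, a quotient of the space of square-integrable harmonic forms, or, if one prefers, a subquotient. That space is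
$$\bigoplus_\pi H^2(\mathfrak g,K_\infty^0;\pi_\infty\otimes V_{\mathbb C})\otimes\pi_f^U,$$
$\pi$ running with multiplicity over the discrete spectrum of $L^2(G(E)\backslash G(\mathbb A_E))$ (Borel–Garland, Amer. J. Math. 105 (1983); Borel–Casselman, Duke Math. J. 50 (1983)).

**Step 4: which $\pi$ contribute.** Each such $\pi$ is cuspidal or one-dimensional. One-dimensional $\pi$ contribute nothing: $V_{\mathbb C}$ is irreducible and non-trivial ($a>0$), so its infinitesimal character differs from that of $\pi_\infty$ (Wigner's lemma). For cuspidal $\pi$, by Künneth, the components $\pi_{\infty_1},\pi_{\infty_2}$ are infinite-dimensional, unitary, and have non-zero cohomology with coefficients in $\mathrm{Sym}^a$, $\mathrm{Sym}^b$ respectively. The only such representations of $\mathrm{PGL}_2(\mathbb R)$ are $D_{a+2}$ and $D_{b+2}$ (Borel–Wallach). Since $T_{\mathfrak p}$ acts on $\pi_f^U$ by a scalar, every eigensystem in the quotient is that of some such $\pi$. $\square$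

## 10. Localizing at $\mathfrak m$ and lifting the eigensystem

We now assemble Theorem 2. Let $\mathfrak m=\ker(\mathbb T\to F,\ T_{\mathfrak p}\mapsto\lambda_{\mathfrak p})$, a maximal ideal; let $\mathbb T_H$ be the image of $\mathbb T$ in $\mathrm{End}_O(H)$, finite and torsion-free over $O$ by Lemma 4; and let $c$ be as in Lemma 5.

**Step 1: $H_{\mathfrak m}\ne0$.** Suppose $H_{\mathfrak m}=0$. As $H$ is finitely generated, some $S\in\mathbb T\setminus\mathfrak m$ kills $H$. By Lemma 4, $c$ is the image of an element of $H$, so $Sc=0$. But $S$ acts on $c$ by its image in $F$, a non-zero scalar, and $qc=0$, $c\ne0$ make $Fc$ a line. Contradiction.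

**Step 2: a characteristic-zero eigensystem.** By Step 1, $\mathfrak m\supset\mathrm{Ann}_{\mathbb T}(H)$, so $\mathfrak m$ defines a maximal ideal of $\mathbb T_H$. Choose a minimal prime $\mathfrak P$ of $\mathbb T_H$ inside it. Minimal primes consist of zero divisors, and no non-zero element of $O$ is a zero divisor on the torsion-free module $\mathbb T_H$; so $\mathfrak P\cap O=0$. The domain $\mathbb T_H/\mathfrak P$ is finite over the complete ring $O$, hence local, with maximal ideal the image of $\mathfrak m$. Choose an $O$-embedding of it into $\overline{\mathbb Z}_q$. This gives $\lambda:\mathbb T\to\overline{\mathbb Z}_q$ with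
$$\lambda(T_{\mathfrak p})\equiv\lambda_{\mathfrak p}\quad\text{modulo the maximal ideal of }\overline{\mathbb Z}_q .$$
Since $\mathbb T_H\otimes\mathbb Q$ acts faithfully on $H\otimes\mathbb Q$, every homomorphism of this finite-dimensional commutative algebra to $\overline{\mathbb Q}_q$ has an eigenvector; so $\lambda$ occurs in $H\otimes_O\overline{\mathbb Q}_q$.

**Step 3: the eigenform.** By (12), $\iota\circ\lambda$ occurs in $H^2(G(E),M_{\mathbb C})$. By Lemma 6 it comes from a cuspidal $\pi$ with trivial central character, unramified at all finite places, with $\pi_\infty=D_{a+2}\otimes D_{b+2}$. Let $h$ be its full-level eigenform, of weight $[a+2,b+2]$, and $\mathfrak q'$ the prime of $K_h\subset\mathbb C$ induced by $\iota^{-1}:K_h\to\overline{\mathbb Q}_q$. The eigenvalue of $T_{\mathfrak p}$ on $\pi_{\mathfrak p}^{U_{\mathfrak p}}$ is $\mathrm{Nm}\,\mathfrak p^{1/2}(\alpha_{\mathfrak p}+\beta_{\mathfrak p})$, and $k_0=a+2$, so (2) gives $a_h(\mathfrak p)=\mathrm{Nm}\,\mathfrak p^{a/2}\,\iota(\lambda(T_{\mathfrak p}))$.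 Hence for all $\mathfrak p\nmid q$
$$a_h(\mathfrak p)\equiv\mathrm{Nm}\,\mathfrak p^{a/2}\lambda_{\mathfrak p}=\psi(\mathfrak p)^{-1}\,\mathrm{Nm}\,\mathfrak p^{\frac{a+b}2+1}+\psi(\mathfrak p)\,\mathrm{Nm}\,\mathfrak p^{\frac{a-b}2}\pmod{\mathfrak q'},$$
which is (4). This proves Theorem 2, and with Section 2 it proves Theorem 1. The condition on $p^{\kappa-1}$ for $p\mid D$ was used nowhere. $\blacksquare$
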